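\title{Triangulations whose genus distribution is not log-concave}

\begin{abstract}
The genus distribution of a connected graph $G$ is the sequence $(a_g)_{g\ge 0}$, where $a_g$ counts the $2$-cell embeddings of $G$ in the orientable surface of genus $g$. We construct graphs of bounded degree that triangulate an orientable surface, and also a nonorientable one, and whose genus distribution is not log-concave. For every nonzero superadditive sequence $\varphi(0),\dots,\varphi(L)$ of nonnegative integers we build triangulations with $\Theta(n)$ vertices and minimum genus $m$ for which $a_{m+j}$ equals $2^{\Lambda n}\kappa^{\varphi(j)n}$ up to a polynomial factor, where $\Lambda=\sum_i\varphi(i)$ and $\kappa\ge 3/2$ is an absolute constant. This gives arbitrarily many consecutive violations of log-concavity, each by an exponential factor, and prescribed patterns of violations.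
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite connected graph. A $2$-cell embedding of $G$ in an oriented surface is determined by its \emph{rotation system}: the choice, at every vertex, of a cyclic ordering of the edge-ends at that vertex. We count embeddings of the labeled graph. Two embeddings are the same exactly when they have the same rotation system, that is, when an orientation-preserving homeomorphism carries one to the other while fixing every vertex and every edge; no identification is made by automorphisms of $G$ or by orientation-reversing homeomorphisms. Let $a_g=a_g(G)$ be the number of embeddings whose surface has genus $g$. Then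
\[
\sum_{g\ge 0}a_g(G)=\prod_{v\in V(G)}(\deg v-1)!,
\]
and $(a_g(G))_{g\ge0}$ is the \emph{genus distribution} of $G$. A sequence $a_0,a_1,\dots$ of nonnegative numbers is \emph{log-concave} if $a_g^2\ge a_{g-1}a_{g+1}$ for all $g\ge1$. Where the terms are positive, this says that the ratios $a_{g+1}/a_g$ do not increase: each additional handle multiplies the number of embeddings by no more than the previous one did.

In 1989 Gross, Robbins and Tucker conjectured that the genus distribution of every graph is log-concave. This is known to be false; there are $4$-connected graphs whose genus distributions violate the inequality at many indices, including many consecutive ones. We say that $G$ \emph{triangulates} a closed (compact, without boundary) connected surface $S$, orientable or not, if $G$ is the $1$-skeleton of a simplicial triangulation of $S$. The following question is taken from \cite{Mohar}.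
\begin{quote}
Does every graph that triangulates some surface have a log-concave genus distribution?
\end{quote}

There is a reason to expect the answer yes. If $G$ triangulates the orientable surface of genus $m$, then Euler's formula shows that $m$ is the minimum genus of $G$, and that an embedding of genus $m+j$ differs from a triangulation in a bounded way: at most $24j$ edges meet a face that is not a triangle (Lemma~\ref{lem:excess}). An embedding of genus $m+j$ thus looks like a triangulation with $j$ local defects. If defects could be placed independently, each in $\lambda$ ways, we would have $a_{m+j}\approx a_m\lambda^j/j!$, and for this sequence $a_{m+j-1}a_{m+j+1}/a_{m+j}^2=j/(j+1)<1$. The smallest triangulation is consistent with the guess. The graph $K_4$ has $16$ rotation systems; Euler's formula gives $4-2g$ faces, so $g\le1$; the planar systems are the two orientations of the tetrahedron; and the distribution is $(2,14)$.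

The heuristic fails because a bounded number of defects can have a global effect.

\begin{theorem}\label{thm:answer}
Some graph triangulating an orientable surface has a genus distribution that is not log-concave.
\end{theorem}

The mechanism is the following. Take two large rigid regions of a triangulation, joined to each other by two thin tubes. Attach to both regions $n$ small copies of $K_7$, each of which can be embedded in $2$ ways when the regions are oriented coherently and in at least $3$ ways when one region is reflected. Reflecting one region twists both tubes and costs one handle per tube. So the first handle buys only a polynomial factor, the position of a defect, while the second buys a factor $(3/2)^n$. Using several regions, joined by different numbers of tubes and serving different numbers of copies of $K_7$, one can prescribe the exponential growth of $a_{m+j}$ for boundedly many $j$.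

To state this, fix $L\ge2$ and integers $0=\varphi(0),\varphi(1),\dots,\varphi(L)\ge0$ with $\varphi(L)>0$ that are \emph{superadditive}: $\varphi(i+k)\ge\varphi(i)+\varphi(k)$ whenever $i+k\le L$. Such a $\varphi$ is nondecreasing, since $\varphi(i+k)\ge\varphi(i)+\varphi(k)\ge\varphi(i)$. Put $\Lambda=\sum_{i=1}^L\varphi(i)\ge1$.

\begin{theorem}\label{thm:main}
There are an absolute real constant $\kappa\ge3/2$, a polynomial $p$ depending on $L$ and $\varphi$, and, for every $n\ge1$, a graph $G_n$ triangulating a closed orientable surface of genus $m=m(n)$, where $m$ is the minimum genus of $G_n$, such that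
\[
2^{\Lambda n}\kappa^{\varphi(j)n}\;\le\;a_{m+j}(G_n)\;\le\;p(n)\,2^{\Lambda n}\kappa^{\varphi(j)n}\qquad(0\le j\le L).
\]
Moreover $|V(G_n)|=\Theta(n)$ as $n\to\infty$, with constants depending on $L$ and $\varphi$, and the maximum degree of $G_n$ is bounded in terms of $L$ only.
\end{theorem}

Log-concavity of $(a_{m+j})$ is now governed by the second differences $\delta_j=\varphi(j+1)-2\varphi(j)+\varphi(j-1)$. Indeed, Theorem~\ref{thm:main} gives for $1\le j\le L-1$
\begin{equation}\label{eq:ratio}
p(n)^{-2}\kappa^{\delta_jn}\;\le\;\frac{a_{m+j-1}\,a_{m+j+1}}{a_{m+j}^2}\;\le\;p(n)^2\kappa^{\delta_jn}.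
\end{equation}
Since $\kappa>1$, for large $n$ the ratio exceeds $1$ when $\delta_j>0$ and is below $1$ when $\delta_j<0$.

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Take $L=2$ and $\varphi=(0,1,4)$. Then $\delta_1=2$, and \eqref{eq:ratio} gives $a_ma_{m+2}/a_{m+1}^2\ge\kappa^{2n}/p(n)^2\ge(9/4)^n/p(n)^2$, which exceeds $1$ for large $n$.
\end{proof}

The sequence $\varphi=(0,0,1)$, with $\delta_1=1$, works as well; it corresponds to the picture with two regions and two tubes.

\begin{theorem}\label{thm:consecutive}
For every $L\ge2$ there are a constant $c_L>0$ and infinitely many graphs $G$ of degree bounded in terms of $L$, triangulating orientable surfaces, that violate log-concavity at the $L-1$ consecutive indices $g=m+1,\dots,m+L-1$, where $m$ is the minimum genus, each time by a factor $a_{g-1}a_{g+1}/a_g^2\ge e^{c_L|V(G)|}$.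
\end{theorem}

\begin{proof}
Take $\varphi(j)=j^2$, which is superadditive with all $\delta_j=2$. By \eqref{eq:ratio} each ratio is at least $\kappa^{2n}/p(n)^2\ge\kappa^{n}$ for large $n$, and $|V(G_n)|=\Theta(n)$.
\end{proof}

For bounded degree the exponential order is best possible: if $a_g\ge1$, the ratio is at most $\bigl(\prod_v(\deg v-1)!\bigr)^2\le e^{C|V(G)|}$, with $C$ depending only on the degree bound.

\begin{theorem}\label{thm:pattern}
For $L\ge2$ and any $A\subseteq\{2,\dots,L-1\}$ there are infinitely many graphs $G$ triangulating orientable surfaces, with minimum genus $m$, such that $a_{m+j}^2<a_{m+j-1}a_{m+j+1}$ for $j\in A\cup\{1\}$ and $a_{m+j}^2>a_{m+j-1}a_{m+j+1}$ for all other $j$ with $1\le j\le L-1$.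
\end{theorem}

\begin{proof}
We prescribe the increments of $\varphi$; a large first jump makes room for superadditivity. Let $d_1=0$, $d_2=L^3$, and for $2\le j\le L-1$ let $d_{j+1}=d_j+1$ if $j\in A$ and $d_{j+1}=d_j-1$ otherwise. Put $\varphi(j)=d_1+\dots+d_j$. For $j\ge2$ we have $L^3-L\le d_j\le L^3+L$, so $\varphi\ge0$ and $\varphi(L)>0$. For $i,k\ge1$ with $i+k\le L$,
\[
\varphi(i+k)-\varphi(i)=d_{i+1}+\dots+d_{i+k}\ge k(L^3-L)\ge(k-1)(L^3+L)\ge\varphi(k).
\]
The middle inequality is equivalent to $L^2+1\ge2k$, which holds because $L^2+1\ge 2L$. So $\varphi$ is superadditive. Finally $\delta_j=d_{j+1}-d_j$, so $\delta_1=L^3>0$ and $\delta_j=\pm1$ for $j\ge2$, with $+$ exactly when $j\in A$. Apply \eqref{eq:ratio}.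
\end{proof}

The index $1$ is special because superadditivity forces $\delta_1=\varphi(2)-2\varphi(1)\ge0$. Finally, restricting the question to nonorientable surfaces does not change the answer.

\begin{proposition}\label{prop:nonor}
Every graph $G_n$ constructed in the proof of Theorem~\ref{thm:main} also triangulates a nonorientable surface.
\end{proposition}

Section~\ref{sec:rot} recalls rotation systems. Section~\ref{sec:collar} studies the unit from which tubes are made, and Section~\ref{sec:blocks} the rigid and the flexible building block. Section~\ref{sec:assembly} shows how embeddings of a graph assembled from blocks and tubes are glued and cut, and works out the smallest example. Theorem~\ref{thm:main} is proved in Section~\ref{sec:Gn} and Proposition~\ref{prop:nonor} in Section~\ref{sec:nonor}.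

\section{Rotation systems and excess}\label{sec:rot}

From now on graphs are simple with minimum degree at least $2$, but not necessarily connected. A rotation system $\Pi$ of $H$ assigns to each vertex $x$ a cyclic permutation $\pi_x$ of its neighbors. A \emph{dart} $xy$ is an ordered pair of adjacent vertices. The map sending the dart $xy$ to the dart $y\,\pi_y^{-1}(x)$ is a permutation of the darts. Its cycles are the \emph{faces}, and the \emph{length} of a face is its number of darts; every dart lies on exactly one face. If $H$ is connected, gluing a disk along each face gives a closed oriented surface in which $H$ is $2$-cell embedded, and its genus $g$, the \emph{genus} of $\Pi$, satisfies $V-E+F=2-2g$, where $V,E,F$ count vertices, edges and faces. In a drawing, $\pi_x$ is the counterclockwise order at $x$ and each face lies to the left of its darts.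

We write $(x\,y\,z)$ for the oriented triangle with darts $xy,yz,zx$. It is a face if and only if
\begin{equation}\label{eq:face}
\pi_x(y)=z,\qquad \pi_y(z)=x,\qquad \pi_z(x)=y.
\end{equation}
For an ordered triple $T=(t_1,t_2,t_3)$ spanning a $3$-cycle put $T^+=(t_1\,t_2\,t_3)$ and $T^-=(t_1\,t_3\,t_2)$. The \emph{mirror} of $\Pi$ inverts every $\pi_x$; it reverses every face. A face of length $1$ would need a loop and a face $xy,yx$ of length $2$ would force $\deg y=1$. So all faces have length at least $3$, and those of length $3$ are oriented triangles. We call $\Pi$ \emph{triangular} if all its faces have length $3$. Three elementary facts will be used.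

\begin{itemize}
\item[(R1)] \emph{A $3$-cycle with a vertex $x$ of degree at least $3$ is not a face in both orientations.} Otherwise $\pi_x(y)=z$ and $\pi_x(z)=y$, so the cyclic permutation $\pi_x$ is a $2$-cycle.
\item[(R2)] \emph{Let $\mathcal F$ be a set of oriented triangles of $H$ such that, for every vertex $x$, the rule $y\mapsto z$ for $(x\,y\,z)\in\mathcal F$ defines a cyclic permutation of the neighbors of $x$. Then these permutations form a triangular system with face set $\mathcal F$.} Each member of $\mathcal F$ satisfies \eqref{eq:face}, and each dart $xy$ lies on a member of $\mathcal F$.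
\item[(R3)] \emph{Inserting an edge.} A \emph{corner} at $x$ is a pair $y,\ z=\pi_x(y)$; it belongs to the face on which $zx$ is followed by $xy$. Given a corner $y,z$ at $x$ and a corner $y',z'$ at a vertex $u$ not adjacent to $x$, insert the edge $xu$ by putting $u$ between $y$ and $z$ in $\pi_x$ and $x$ between $y'$ and $z'$ in $\pi_u$. Now $zx$ is followed by $xu$ and $uy'$, and $z'u$ by $ux$ and $xy$; no other succession changes. Hence two different faces of lengths $\ell,\ell'$ merge into one of length $\ell+\ell'+2$, while a face containing both corners splits in two along the chord $xu$. Other faces are unchanged, and deleting $xu$ from $\pi_x$ and $\pi_u$ undoes the insertion.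
\end{itemize}

\begin{lemma}\label{lem:mirror}
Let $H$ be connected with minimum degree at least $3$, and let $\Pi$ be a triangular system of $H$. Then the embedding given by $\Pi$ is a simplicial triangulation with $1$-skeleton $H$. If $\Pi'$ is a triangular system whose faces have the same vertex sets as those of $\Pi$, then $\Pi'$ is $\Pi$ or its mirror.
\end{lemma}

\begin{proof}
Two faces with the same vertex set are orientations of one $3$-cycle; they are equal if the orientations agree, and by (R1) the orientations cannot differ. So faces are bounded by $3$-cycles and have distinct vertex sets, and since $H$ is simple the embedding is simplicial. For the second claim, say that a face \emph{agrees} if it has the same orientation in $\Pi$ and $\Pi'$. Each edge lies on exactly two faces, which use its opposite darts in both systems, so one of them agrees if and only if the other does. Consecutive faces around a vertex share an edge, and $H$ is connected. Hence all faces agree or none does, and \eqref{eq:face} recovers the rotations from the oriented faces.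
\end{proof}

The \emph{excess} of $\Pi$ is $\sum_f(\operatorname{len}(f)-3)=2E-3F\ge0$, the sum being over all faces. It vanishes exactly for triangular systems and is additive over components. An edge is \emph{good} if both its darts lie on faces of length $3$, and \emph{bad} otherwise. The next lemma translates genus, a global quantity, into excess, which can be located.

\begin{lemma}\label{lem:excess}
Let $H$ be connected, with a triangular system of genus $h$. Every rotation system of $H$ of genus $g$ has excess $6(g-h)$; in particular $h$ is the minimum genus of $H$. A rotation system of excess $\varepsilon$ has at most $4\varepsilon$ bad edges.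
\end{lemma}

\begin{proof}
The triangular system has $\frac23E$ faces, so $V-\frac13E=2-2h$. A system of genus $g$ has $F=2-2g-V+E=\frac23E-2(g-h)$ faces and excess $2E-3F=6(g-h)$, which is nonnegative. For $\ell\ge4$ we have $\ell\le4(\ell-3)$, so at most $4\varepsilon$ darts lie on faces of length at least $4$, and each bad edge has such a dart.
\end{proof}

\section{Collars}\label{sec:collar}

We need a way to join two triangular faces that transmits an orientation from one to the other, and that can also be twisted at a known cost. For disjoint $3$-cycles given as ordered triples $T=(t_1,t_2,t_3)$ and $U=(u_1,u_2,u_3)$, the \emph{collar} $C(T,U)$ consists of the six \emph{cross edges} $u_it_i$ and $u_it_{i+1}$, indices modulo $3$. Together with $T$ and $U$ they form an octahedron (Figure~\ref{fig:collar}, left), whose six \emph{side triangles} we orient as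
\[
\Sigma^+:\qquad (t_i\,t_{i+1}\,u_i),\quad(u_{i+1}\,u_i\,t_{i+1}),\qquad i\in\mathbb Z_3 .
\]
Let $\Sigma^-$ be the set of reversed triangles. The first triangle has darts $t_it_{i+1}$, $t_{i+1}u_i$, $u_it_i$ and the second $u_{i+1}u_i$, $u_it_{i+1}$, $t_{i+1}u_{i+1}$. So $\Sigma^s$ contains both darts of each cross edge once, and its remaining darts are those of $T^s$ and of $U^{-s}$. The side triangles form a cyclic sequence in which consecutive ones share a cross edge. We say that $\Sigma^s$ is \emph{facial} if its six triangles are faces.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]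
\foreach \i/\a in {1/90,2/210,3/330} {\coordinate (t\i) at (\a:2.8); \node at (\a:3.15) {$t_\i$};}
\foreach \i/\a in {1/150,2/270,3/30} {\coordinate (u\i) at (\a:0.95); \node at (\a:0.52) {$u_\i$};}
\draw[very thick] (t1)--(t2)--(t3)--cycle (u1)--(u2)--(u3)--cycle;
\draw (t1)--(u1)--(t2)--(u2)--(t3)--(u3)--cycle;
\begin{scope}[xshift=7cm,yshift=0.6cm]
\foreach \k/\n in {1/{t_1},2/{t_2},3/{t_3},4/{t_1'},5/{u_1},6/{u_2},7/{u_3},8/{u_1'}}
 {\coordinate (p\k) at ({67.5+45*\k}:2.2); \node at ({67.5+45*\k}:2.6) {$\n$};}
\fill[gray!25] (p2)--(p3)--(p6)--cycle (p7)--(p8)--(p1)--cycle;
\draw[very thick] (p1)--(p2)--(p3)--(p4) (p5)--(p6)--(p7)--(p8);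
\draw (p4)--(p5) (p8)--(p1) (p3)--(p6) (p2)--(p6) (p1)--(p7);
\draw[dashed] (p2) to[bend left=12] (p5);
\end{scope}
\end{tikzpicture}
\caption{Left: the collar between the triangles $t_1t_2t_3$ and $u_1u_2u_3$; the six triangles of the annulus, read counterclockwise, form $\Sigma^+$. Right: the twisted insertion of the same six edges into faces $(t_1t_2t_3)$ and $(u_1u_2u_3)$. The edge $t_1u_1$ merges them into an octagon, three chords cut off two triangles (shaded) and two quadrilaterals, and the dashed edge $t_2u_1$ joins the quadrilaterals over a handle; the last edge $t_3u_3$ is then a chord of the merged face.}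
\label{fig:collar}
\end{figure}

\begin{lemma}\label{lem:collar}
Let $H$ contain $T$, $U$ and $C(T,U)$, and let $H^\circ$ be $H$ with the six cross edges deleted.
\begin{itemize}
\item[(a)] Suppose each cross edge lies in exactly two $3$-cycles of $H$. In a rotation system of $H$ in which all six cross edges are good, $\Sigma^s$ is facial for some sign $s$.
\item[(b)] For each sign $s$, deleting the cross edges is a bijection from the rotation systems of $H$ in which $\Sigma^s$ is facial to the rotation systems of $H^\circ$ with faces $T^s$ and $U^{-s}$. Corresponding systems have the same faces, except that $\Sigma^s$ is replaced by $T^s$ and $U^{-s}$.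
\item[(c)] In a rotation system of $H^\circ$ with faces $T^s$ and $U^{s}$, the cross edges can be inserted so that these two faces are replaced by four faces and all other faces are unchanged. The excess increases by $6$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The darts of a good cross edge lie on two triangular faces, which by (R1) are different $3$-cycles. By hypothesis they are the two side triangles containing the edge. They use opposite darts of it, so both are oriented as in $\Sigma^+$ or both as in $\Sigma^-$. Going around the cyclic sequence of side triangles, all six are faces with the same sign.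

(b) Passing to mirrors exchanges the two signs, so let $s=+$. The triangles of $\Sigma^+$ at $t_i$ are $(t_i\,t_{i+1}\,u_i)$, $(u_i\,u_{i-1}\,t_i)$, $(t_{i-1}\,t_i\,u_{i-1})$, and those at $u_i$ are $(u_i\,u_{i-1}\,t_i)$, $(t_i\,t_{i+1}\,u_i)$, $(u_{i+1}\,u_i\,t_{i+1})$. By \eqref{eq:face}, $\Sigma^+$ is facial if and only if for all $i$
\[
\pi_{t_i}\ \text{contains}\ t_{i+1}\to u_i\to u_{i-1}\to t_{i-1},\qquad
\pi_{u_i}\ \text{contains}\ u_{i-1}\to t_i\to t_{i+1}\to u_{i+1}.
\]
In $H^\circ$, the triangles $T^+$ and $U^-$ are faces if and only if $\pi_{t_i}$ contains $t_{i+1}\to t_{i-1}$ and $\pi_{u_i}$ contains $u_{i-1}\to u_{i+1}$ for all $i$. Deleting the two middle entries of each segment, or inserting them in the displayed order, passes from one condition to the other, and these operations are inverse. The corners that change are exactly the eighteen corners of $\Sigma^+$ and the six corners of $T^+$ and $U^-$, so no other face is affected.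

(c) Again let $s=+$; for $s=-$ take the mirror, insert, and take the mirror again. We use (R3) six times (Figure~\ref{fig:collar}, right). Inserting $t_1u_1$ merges $T^+$ and $U^+$ into the face with vertex sequence $t_1,t_2,t_3,t_1',u_1,u_2,u_3,u_1'$, where primes mark second visits. The edges $t_3u_2$, $t_2u_2$, $t_1u_3$ join positions $3$--$6$, $2$--$6$, $1$--$7$; inserted as chords one after another, they leave the faces
\[
(t_3,t_1',u_1,u_2),\qquad(t_2,t_3,u_2),\qquad(t_1,t_2,u_2,u_3),\qquad(u_3,u_1',t_1).
\]
Insert $t_2u_1$ between the corner at $t_2$ of the third face and the corner at $u_1$ of the first. The two quadrilaterals merge into a face of length $10$ that visits $t_3$ and $u_3$, and the chord $t_3u_3$ splits it into two faces. All six cross edges are now present, and two faces have become four. The excess $2E-3F$ has increased by $12-6=6$.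
\end{proof}

The hypothesis in (a) is what makes a collar rigid: if a cross edge lay in a third $3$-cycle, a triangular face at that edge need not be a side triangle. By (b) and (c), a collar between faces $T^s$ and $U^{-s}$ is free, while a collar between $T^s$ and $U^s$ can be paid for with excess $6$, which by Lemma~\ref{lem:excess} is one handle.

\section{A rigid block and a flexible block}\label{sec:blocks}

The first block carries an orientation to many faces at once. For $r\ge3$ let $Q_r$ be the bipyramid over an $r$-cycle: a cycle $y_1\dots y_r$ and two nonadjacent apexes joined to all $y_i$. It has $3r$ edges and triangulates the sphere with the $2r$ triangles that contain an apex.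

\begin{lemma}\label{lem:bipyramid}
$Q_r$ has exactly two triangular rotation systems. They are mirror images, and their faces are the $2r$ triangles containing an apex.
\end{lemma}

\begin{proof}
The common neighbors of an apex $x$ and $y_i$ are $y_{i-1}$ and $y_{i+1}$. In a triangular system the two faces at the edge $xy_i$ are different $3$-cycles by (R1), so both $xy_{i-1}y_i$ and $xy_iy_{i+1}$ bound faces. This gives $2r=\frac23\cdot3r$ faces, hence all of them. By Lemma~\ref{lem:mirror} the system is the planar one or its mirror, and these differ by (R1).
\end{proof}

We fix one of the two systems and call it \emph{standard}.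

The second block must have a number of triangular embeddings that depends on the orientations of some prescribed faces. Since mirroring reverses all faces, only relative orientations can matter. Let $K_7$ have vertices $p,q,r,a,b,c,z$, and let
\[
T_1=(p,q,a),\qquad T_2=(q,r,b),\qquad T_3=(r,p,c).
\]
For signs $s_1,s_2,s_3$ let $N(s_1,s_2,s_3)$ be the number of triangular systems of $K_7$ with faces $T_1^{s_1},T_2^{s_2},T_3^{s_3}$. Mirroring gives $N(s_1,s_2,s_3)=N(-s_1,-s_2,-s_3)$. Put $\beta=N(+,+,-)$. The three triangles meet pairwise in a vertex, so prescribing their orientations constrains the rotations at $p,q,r$; with equal signs the constraint turns out to be almost complete.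

\begin{lemma}\label{lem:K7}
$N(+,+,+)=2$ and $\beta\ge3$.
\end{lemma}

\begin{proof}
\emph{Equal signs.} Let $(p\,q\,a)$, $(q\,r\,b)$, $(r\,p\,c)$ be faces of a triangular system. The permutation $\rho=(p\ q\ r)(a\ b\ c)$, which fixes $z$, preserves this set of faces, so every deduction below may be transported by $\rho$. Let $(q\,p\,w)$ be the face on the dart $qp$. Then $w\ne a$ by (R1). Also $w\ne b$, since $(q\,p\,b)$ gives $\pi_q(p)=b$ while $(q\,r\,b)$ gives $\pi_q(r)=b$; and $w\ne c$, since $(q\,p\,c)$ gives $\pi_p(c)=q$ while $(r\,p\,c)$ gives $\pi_p(c)=r$. So $w\in\{r,z\}$. Applying $\rho$, the face on $rq$ has third vertex $p$ or $z$, and the face on $pr$ has third vertex $q$ or $z$. If all three third vertices were $z$, then $\pi_z$ would contain $q\to p\to r\to q$, although it is a $6$-cycle. Otherwise one of the three faces is $(q\,p\,r)=(r\,q\,p)=(p\,r\,q)$, so $(q\,p\,r)$ is a face.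

Now $\pi_p$ contains $c\to r\to q\to a$, so $\pi_p$ is the cycle $(c\,r\,q\,a\,b\,z)$, \emph{type 1}, or $(c\,r\,q\,a\,z\,b)$, \emph{type 2}. Define the types of $q$ and $r$ by applying $\rho$. The remaining faces at $p,q,r$ are:
\begin{center}
\begin{tabular}{c|c|c}
 & type 1 & type 2\\ \hline
$p$ & $(p\,a\,b),\ (p\,b\,z),\ (p\,z\,c)$ & $(p\,a\,z),\ (p\,z\,b),\ (p\,b\,c)$\\
$q$ & $(q\,b\,c),\ (q\,c\,z),\ (q\,z\,a)$ & $(q\,b\,z),\ (q\,z\,c),\ (q\,c\,a)$\\
$r$ & $(r\,c\,a),\ (r\,a\,z),\ (r\,z\,b)$ & $(r\,c\,z),\ (r\,z\,a),\ (r\,a\,b)$
\end{tabular}
\end{center}
If $p$ has type 1 and $q$ type 2, the dart $bz$ lies on two faces; if $p$ has type 2 and $q$ type 1, so does $bc$. Thus $p$ and $q$ have the same type, and by $\rho$ so do $q$ and $r$. Each column uses nine of the twelve darts among $a,b,c,z$, all but $ba,ac,cb$, so the fourteenth face is $(b\,a\,c)$. Hence $N(+,+,+)\le2$.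

Both candidates satisfy (R2). At $p,q,r$ the six triangles give the $6$-cycles above. At $z$ and $a$ they give $\pi_z=(p\,b\,r\,a\,q\,c)$, $\pi_a=(p\,q\,z\,r\,c\,b)$ for type 1 and $\pi_z=(p\,a\,r\,c\,q\,b)$, $\pi_a=(p\,q\,c\,b\,r\,z)$ for type 2. Since $\rho$ preserves both sets of fourteen triangles, $b$ and $c$ behave like $a$.

\emph{Unequal signs.} Here the required faces are $(p\,q\,a)$, $(q\,r\,b)$ and $T_3^-=(p\,r\,c)$. On $\mathbb Z_7$ consider the fourteen triangles
\[
\Delta_i=(i,\ i+1,\ i+3),\qquad \nabla_i=(i,\ i+3,\ i+2).
\]
At $0$ the triangles $\Delta_0,\nabla_0,\Delta_6,\nabla_4,\Delta_4,\nabla_5$ give $1\to3\to2\to6\to4\to5\to1$, a $6$-cycle. By translation and (R2) they form a triangular system $\mathcal E$ of $K_7$. Let $\overline{\mathcal E}$ be its mirror, whose faces are the reversed triangles $\overline{\Delta_i},\overline{\nabla_i}$. Three labelings give three systems: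
\begin{center}
\begin{tabular}{c|c|ccc|cc}
 & $p\,q\,r\,a\,b\,c\,z$ & $(p\,q\,a)$ & $(q\,r\,b)$ & $(p\,r\,c)$ & face on $qp$ & face on $rp$\\ \hline
$\mathcal E$ & $0\,1\,2\,3\,4\,6\,5$ & $\Delta_0$ & $\Delta_1$ & $\Delta_6$ & $\nabla_5=(q\,p\,z)$ & $\nabla_0=(r\,p\,a)$\\
$\mathcal E$ & $3\,2\,4\,0\,1\,6\,5$ & $\nabla_0$ & $\Delta_1$ & $\Delta_3$ & $\Delta_2=(q\,p\,z)$ & $\nabla_1=(r\,p\,b)$\\
$\overline{\mathcal E}$ & $2\,1\,0\,4\,3\,6\,5$ & $\overline{\Delta_1}$ & $\overline{\Delta_0}$ & $\overline{\Delta_6}$ & $\overline{\nabla_6}=(q\,p\,c)$ & $\overline{\nabla_0}=(r\,p\,b)$
\end{tabular}
\end{center}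
Each row has the three required faces. The third vertices of the faces on $qp$ and $rp$ are $(z,a)$, $(z,b)$, $(c,b)$, so the three systems are distinct.
\end{proof}

We set $\kappa=\beta/2\ge3/2$; this is the constant of Theorem~\ref{thm:main}. A triangular system of $K_7$ has $7-21+14=0$, so it is an embedding in the torus.

\section{Graphs assembled from blocks and tubes}\label{sec:assembly}

\subsection*{The construction}
Fix $r\ge3$ and $D\ge3$. A \emph{skeleton} is a connected directed multigraph $\Gamma$ without loops and with at least one arc, whose vertices, called \emph{nodes}, are of two kinds. A \emph{sphere node} is incident with at most $2r$ arcs. A \emph{torus node} is incident with exactly three arcs, numbered $1,2,3$, each directed from it to a sphere node.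

Each node $v$ receives a \emph{part} $P_v$, and each arc at $v$ an ordered triple of vertices of $P_v$, its \emph{port}. For a sphere node, $P_v$ is a copy of $Q_r$, different arcs receive different faces as ports, and each port $R$ is ordered so that $R^+$ is a face of the standard system. For a torus node, $P_v$ is a copy of $K_7$ and the port of the $k$-th arc is $T_k$. In a rotation system of $P_v$, a port $R$ \emph{has sign $s$} if $R^s$ is a face.

Each arc $e$, from $v$ to $w$, receives a \emph{tube}. Let $t^0$ be the port of $e$ in $P_v$, let $t^D$ be the port of $e$ in $P_w$ with its cyclic order reversed, and let $t^1,\dots,t^{D-1}$ be new disjoint ordered $3$-cycles, called \emph{interior}. The tube consists of the collars $C(t^{i-1},t^i)$ for $1\le i\le D$; we speak of \emph{collar $i$ of $e$}. The order of $t^D$ is reversed because $\Sigma^s$ consumes $T^s$ and $U^{-s}$: with this convention an untwisted tube joins ports of equal sign. Let $G=G(\Gamma,r,D)$ be the union of all parts and tubes.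

\begin{lemma}\label{lem:G}
$G$ is simple and connected, with minimum degree at least $3$ and maximum degree at most $\max(12,3r)$. In $G$, and in every subgraph containing the octahedron of a collar, each cross edge of that collar lies in exactly two $3$-cycles.
\end{lemma}

\begin{proof}
Since $\Gamma$ has no loops, $t^0$ and $t^D$ lie in different parts, so $t^0,\dots,t^D$ are pairwise disjoint. A vertex of an interior $t^k$ has degree $6$, with all neighbors in $t^{k-1}\cup t^k\cup t^{k+1}$. Every cross edge has an interior end, so no edge is created twice, and $G$ is connected because $\Gamma$ is. A vertex of a part gains two cross edges for each port containing it. This gives degree at most $3r$ for an apex, $4+8$ for the other vertices of $Q_r$, and $6+4$ in $K_7$.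

Let $x\in t^{i-1}$ and $u\in t^i$ be joined by a cross edge. Suppose $i\le D-1$, so that common neighbors of $x$ and $u$ lie in $t^{i-1}\cup t^i\cup t^{i+1}$. No vertex of $t^{i+1}$ is adjacent to $x$: since $D\ge3$, one of $t^{i-1}$, $t^{i+1}$ is interior, and an interior triangle has no neighbor two steps away along the tube. If $i=D$, then $x$ is interior, common neighbors lie in $t^{D-2}\cup t^{D-1}\cup t^{D}$, and $u$ has no neighbor in the interior triangle $t^{D-2}$. In both cases the common neighbors lie in $t^{i-1}\cup t^i$. This set induces an octahedron, in which adjacent vertices have exactly two common neighbors.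
\end{proof}

\subsection*{Cutting the tubes}
A \emph{cut} is a function $c$ from the arcs of $\Gamma$ to $\{1,\dots,D\}$. Deleting the cross edges of collar $c(e)$ of $e$, for every arc $e$, leaves the disjoint union of connected graphs $G_v^c$, one for each node $v$, of minimum degree at least $3$. The graph $G_v^c$ is $P_v$ with a \emph{stub} for each arc $e$ at $v$, ending in a \emph{cap}: the cap is $t^{c(e)-1}$ at the tail of $e$ and $t^{c(e)}$ at the head. A stub may contain no collar, and then its cap is the port. A tail cap \emph{has sign $s$} if $(t^{c(e)-1})^s$ is a face, and a head cap has sign $s$ if $(t^{c(e)})^{-s}$ is a face. For a port this is the sign defined before, and by (R1) a cap has at most one sign. If the two caps of $e$ have equal signs, Lemma~\ref{lem:collar}(b) applies to collar $c(e)$; if they have opposite signs, Lemma~\ref{lem:collar}(c) applies.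

Stubs do not change the count of triangular embeddings.

\begin{lemma}\label{lem:stub}
Fix a cut $c$, a node $v$, and a sign $s_e$ for each arc $e$ at $v$. The number of triangular systems of $G_v^c$ in which the cap of each $e$ has sign $s_e$ is
\begin{itemize}
\item $1$ if $v$ is a sphere node and all $s_e$ are equal, and $0$ if they are not;
\item $N(s_1,s_2,s_3)$ if $v$ is a torus node whose $k$-th arc has sign $s_k$.
\end{itemize}
In particular $G_v^c$ has a triangular system.
\end{lemma}

\begin{proof}
We use induction on the number of collars in $H=G_v^c$. If there is none, then $H=P_v$, and the claim is Lemma~\ref{lem:bipyramid} or the definition of $N$. Otherwise let $e$ be an arc whose stub has a collar, $R$ its cap, $R'$ the triangle joined to $R$ by the outermost collar, and $s=s_e$. The graph $H'=H-V(R)$ is $G_v^{c'}$ for a cut $c'$ in which the cap of $e$ is $R'$. It suffices to find a bijection between the systems counted for $H$ and for $H'$.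

Let $v$ be the tail of $e$. The collar is $C(R',R)$, and we are given that $R^s$ is a face. In a triangular system of $H$ all edges are good, so by Lemmas~\ref{lem:G} and~\ref{lem:collar}(a) some $\Sigma^{s'}$ is facial. It contains the darts of $R^{-s'}$, and a dart lies on one face only, so $-s'\ne s$, that is, $s'=s$. By Lemma~\ref{lem:collar}(b), deleting the collar gives a triangular system of the disjoint union of $H'$ and the $3$-cycle $R$, with face $(R')^s$; the other caps remain faces. Conversely, the $3$-cycle $R$ has a unique rotation system, with faces $R^+$ and $R^-$. Given a system counted for $H'$, inserting the collar replaces $(R')^s$ and $R^{-s}$ by $\Sigma^s$ and keeps the face $R^s$. The two operations are inverse.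

Let $v$ be the head of $e$. The collar is $C(R,R')$, and $R^{-s}$ is a face. A facial $\Sigma^{s'}$ contains the darts of $R^{s'}$, so $s'\neq -s$, and again $s'=s$. Deletion creates the face $(R')^{-s}$, so $R'$ has sign $s$; insertion replaces $R^s$ and $(R')^{-s}$ by $\Sigma^s$ and keeps $R^{-s}$.

The last assertion follows by taking all signs $+$, since $N(+,+,+)=2$.
\end{proof}

\subsection*{Gluing: a lower bound}
Let $\sigma$ assign a sign to each sphere node. Let $j(\sigma)$ be the number of arcs joining two sphere nodes of different signs, and for a torus node $v$ whose $k$-th arc ends at $w_k$ let $N_v(\sigma)=N(\sigma(w_1),\sigma(w_2),\sigma(w_3))$.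

\begin{proposition}\label{prop:glue}
$G$ triangulates a closed orientable surface, whose genus $m$ is the minimum genus of $G$. Every $\sigma$ yields $\prod_vN_v(\sigma)$ distinct rotation systems of $G$ of genus $m+j(\sigma)$, the product being over the torus nodes, and different $\sigma$ yield different systems.
\end{proposition}

\begin{proof}
Let $c\equiv1$. For a sphere node $v$ take the triangular system of $G_v^c$ in which all caps have sign $\sigma(v)$. For a torus node take one of the $N_v(\sigma)$ triangular systems in which the cap of the $k$-th arc has sign $\sigma(w_k)$. The two caps of an arc now have equal signs, except for the $j(\sigma)$ arcs between sphere nodes of different signs. Insert collar $1$ of each arc in turn, by Lemma~\ref{lem:collar}(b) if the signs are equal and by Lemma~\ref{lem:collar}(c) if not. Each insertion alters only the two caps of its arc, so the caps still to be used remain faces. The result is a rotation system of $G$ of excess $6j(\sigma)$. Deleting the inserted edges recovers the systems of the $G_v^c$, hence $\sigma$ and all choices. For $\sigma\equiv+$ the system is triangular, and it exists because $N(+,+,+)\ge1$. Lemma~\ref{lem:mirror} shows that it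 is a simplicial triangulation, and Lemma~\ref{lem:excess} gives the statements on genus.
\end{proof}

\subsection*{Cutting: the structure of an embedding of low genus}
For upper bounds we want to reverse this procedure. The difficulty is that an embedding of genus $m+j$ need not contain the side triangles of a prescribed collar. The tubes are long for this reason: if a tube has more collars than there are bad edges, one of its collars is intact, and we cut there.

\begin{proposition}\label{prop:cut}
Let $\Pi$ be a rotation system of $G$ of genus $m+j$, where $24j<D$. Then there are a cut $c$, signs $s_e$ for the arcs, and integers $j_v\ge0$ for the nodes, such that the systems $\Pi_v$ induced by $\Pi$ on the graphs $G_v^c$ satisfy: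
\begin{itemize}
\item[(i)] $c(e)\ne1$ for at most $24j$ arcs $e$;
\item[(ii)] both caps of $e$ have sign $s_e$;
\item[(iii)] $\Pi_v$ has excess $6j_v$, and $\sum_vj_v=j$;
\item[(iv)] $\Pi$ is determined by $c$ and the family $(\Pi_v)_v$.
\end{itemize}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:excess}, $\Pi$ has excess $6j$ and at most $24j$ bad edges. Different collars have no cross edge in common, and each tube has $D>24j$ collars, so each tube has a collar whose six cross edges are good. Let $c(e)$ be the least index of such a collar. If $c(e)\ne1$, collar $1$ of $e$ contains a bad edge; this proves (i). By Lemmas~\ref{lem:G} and~\ref{lem:collar}(a), collar $c(e)$ has a facial $\Sigma^{s_e}$.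

Delete these collars one after another. By Lemma~\ref{lem:collar}(b), each deletion removes only the side triangles of its own collar, each of which contains a cross edge of that collar. So the side triangles of the other chosen collars and the caps created earlier remain faces. The deletion creates the faces $(t^{c(e)-1})^{s_e}$ and $(t^{c(e)})^{-s_e}$, which is (ii). Only triangles are removed and created, so the total excess stays $6j$. Each $G_v^c$ is connected and has a triangular system, so by Lemma~\ref{lem:excess} the excess of $\Pi_v$ is a nonnegative multiple of $6$; this is (iii). Finally, the signs $s_e$ can be read off the caps, and the insertions of Lemma~\ref{lem:collar}(b) are unique, which gives (iv).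
\end{proof}

Thus the $j$ extra handles are distributed among the nodes, and all but at most $j$ nodes are embedded triangularly, where Lemma~\ref{lem:stub} applies. A twist inside a tube is not lost in this accounting: after cutting at an intact collar it sits in one of the two stubs and is charged to an end of the arc.

\begin{example}\label{ex:toy}
Let $\Gamma$ have two sphere nodes $v_0,v_1$, joined by $k\ge1$ arcs, and $n$ torus nodes, each with its first two arcs going to $v_0$ and its third to $v_1$; take $2r\ge2n+k$.

\emph{Genus $m$.} In Proposition~\ref{prop:cut} with $j=0$ we have $c\equiv1$ and all $\Pi_v$ are triangular. By Lemma~\ref{lem:stub} all signs at $v_0$ are equal and all signs at $v_1$ are equal; an arc from one to the other shows that the two values agree. So there are two choices for the common sign and then $2$ choices at each torus node, and Proposition~\ref{prop:glue} realizes all of them: $a_m=2^{n+1}$.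

\emph{Genus $m+k$.} Give $v_0$ and $v_1$ different signs. Then $j(\sigma)=k$ and $N_v(\sigma)=\beta$ for all torus nodes, so $a_{m+k}\ge2\beta^n$. For $n=k=1$ this reads: there are $4$ triangular embeddings, and one handle spent on the twist produces at least $6$ embeddings.

\emph{In between.} Let $k=2$ and $D=25$. Then $a_ma_{m+2}\ge4\cdot6^n$, so log-concavity fails as soon as $a_{m+1}$ is at most $2^n$ times a polynomial. In genus $m+1$ exactly one node $v$ has $j_v=1$. If it is a torus node, then all signs agree as before, the other torus nodes have $2$ choices each, the exceptional one has a bounded number, and the choices of $v$ and of $c$ contribute a polynomial factor. If $v$ is $v_0$ or $v_1$, the argument breaks down twice: Lemma~\ref{lem:stub} says nothing about the signs at $v$, on which all torus nodes depend, and the number of candidates for $\Pi_v$ is not bounded, because $G_v^c$ grows with $n$.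
\end{example}

The remedy is to replace each large sphere node by a network of sphere nodes of bounded degree. A defective node then has boundedly many embeddings and influences at most one torus node, and the network is made so well connected that the remaining nodes still agree on a sign.

\section{The graphs $G_n$ and the proof of Theorem~\ref{thm:main}}\label{sec:Gn}

\subsection*{The skeleton}
Let $L,\varphi,\Lambda$ be as in the introduction, let $n\ge1$, and put $N=2\Lambda n+L^2+2L+1$. The skeleton $\Gamma_n$ consists of:
\begin{itemize}
\item \emph{buses} $B_0,\dots,B_L$, where $B_i$ has sphere nodes $b_{i,x}$, $x\in\mathbb Z_N$, and one arc joining $b_{i,x}$ and $b_{i,y}$ whenever $x-y\in\{\pm1,\dots,\pm L\}$;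
\item for each $1\le i\le L$, exactly $i$ \emph{connectors}, which are arcs between $B_0$ and $B_i$;
\item for each $1\le i\le L$, exactly $\varphi(i)n$ torus nodes \emph{of type $i$}, each with its first two arcs going to $B_0$ and its third to $B_i$.
\end{itemize}
Arcs between sphere nodes are directed arbitrarily. We choose the connectors and the arcs from torus nodes so that
\begin{equation}\label{eq:one}
\text{each bus node lies on at most one arc that leaves its bus.}
\end{equation}
This is possible, since $B_0$ must provide $2\Lambda n+L(L+1)/2\le N$ nodes and $B_i$ must provide $\varphi(i)n+i\le N$. As $N\ge2L+1$, each bus is $2L$-regular, so sphere nodes lie on at most $2L+1$ arcs. Reflecting $B_i$ will cost $i$ handles and improve the count at $\varphi(i)n$ torus nodes.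

\begin{lemma}\label{lem:bus}
If $X$ is a set of at most $L$ nodes, then $B_i-X$ is nonempty and connected.
\end{lemma}

\begin{proof}
It is nonempty because $N>L$. List the remaining nodes in cyclic order. Two consecutive ones separated by $k$ deleted nodes differ by $k+1$, so they are adjacent unless $k=L$. This exception occurs for at most one consecutive pair, and the other pairs form a path through all remaining nodes.
\end{proof}

With $X=\emptyset$ the lemma shows that each bus is connected, and each $B_i$ has a connector to $B_0$, so $\Gamma_n$ is a skeleton for $r=L+1$. Put
\[
G_n=G(\Gamma_n,\ L+1,\ D),\qquad D=24L+1.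
\]
By Lemma~\ref{lem:G} its maximum degree is at most $\max(12,3L+3)$. The numbers of nodes and of arcs of $\Gamma_n$ are
\[
\nu(n)=(L+1)N+\Lambda n,\qquad \mu(n)=(L+1)LN+\tfrac12L(L+1)+3\Lambda n,
\]
and $|V(G_n)|=(L+3)(L+1)N+7\Lambda n+3(D-1)\mu(n)$. These are linear functions of $n$ with positive slope because $\Lambda\ge1$, which is where $\varphi(L)>0$ is used; hence $|V(G_n)|=\Theta(n)$. By Proposition~\ref{prop:glue}, $G_n$ triangulates an orientable surface whose genus $m$ is the minimum genus of $G_n$.

\subsection*{Lower bound}
Fix $0\le j\le L$. Give the sign $-$ to the nodes of $B_j$ if $j\ge1$, and the sign $+$ to all other sphere nodes. The arcs between sphere nodes of different signs are the $j$ connectors between $B_0$ and $B_j$. The $\varphi(j)n$ torus nodes of type $j$ have $N_v=\beta$ and the others have $N_v=2$. By Proposition~\ref{prop:glue},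
\[
a_{m+j}\ \ge\ 2^{(\Lambda-\varphi(j))n}\beta^{\varphi(j)n}=2^{\Lambda n}\kappa^{\varphi(j)n}.
\]

\subsection*{Upper bound}
Let $0\le j\le L$ and let $\Pi$ have genus $m+j$. Since $24j<D$, Proposition~\ref{prop:cut} provides $c$, $s_e$, $j_v$ and $\Pi_v$. Let $X$ be the set of sphere nodes and $Y$ the set of torus nodes with $j_v\ge1$; then $|X|+|Y|\le j\le L$.

\emph{Step 1: each bus has a sign.} For a sphere node $v\notin X$ the system $\Pi_v$ is triangular and all its caps are faces. By Lemma~\ref{lem:stub}, all $s_e$ at $v$ equal one sign $\sigma(v)$, and $\Pi_v$ is determined by $c$ and $\sigma(v)$. If an arc $e$ joins sphere nodes $v,v'\notin X$, then $\sigma(v)=s_e=\sigma(v')$. By Lemma~\ref{lem:bus}, $\sigma$ takes a single value $\sigma_i$ on $B_i-X$.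

\emph{Step 2: reflected buses must be paid for.} Let $S=\{i\ge1:\sigma_i\ne\sigma_0\}$. If $i\in S$, each of the $i$ connectors between $B_0$ and $B_i$ has an end in $X$, since otherwise its sign would equal both $\sigma_0$ and $\sigma_i$. By \eqref{eq:one} no two connectors share an end, so $\sum_{i\in S}i\le|X|\le j$. All partial sums of $\sum_{i\in S}i$ are at most $L$, so superadditivity, applied repeatedly, and monotonicity give
\begin{equation}\label{eq:budget}
\sum_{i\in S}\varphi(i)\ \le\ \varphi\Bigl(\sum_{i\in S}i\Bigr)\ \le\ \varphi(j).
\end{equation}

\emph{Step 3: torus nodes.} Call a torus node \emph{regular} if it is not in $Y$ and has no neighbor in $X$. For a regular node $v$ of type $i$, the system $\Pi_v$ is triangular and its caps have signs $(\sigma_0,\sigma_0,\sigma_i)$. By Lemmas~\ref{lem:stub} and~\ref{lem:K7} and the mirror symmetry of $N$, there are $2$ possibilities for $\Pi_v$ if $i\notin S$ and $\beta$ if $i\in S$. By \eqref{eq:one} a node of $X$ is adjacent to at most one torus node, so at most $|X|+|Y|$ torus nodes are not regular. Together with $X$ these are at most $2L$ \emph{exceptional} nodes. Each graph $G_v^c$ has at most $M=L+7+3D(2L+1)$ vertices, hence at most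 $C=(M!)^M$ rotation systems, and $C$ depends only on $L$.

\emph{Step 4: counting.} By Proposition~\ref{prop:cut}(iv) it suffices to count the pairs consisting of $c$ and $(\Pi_v)_v$. By (i), $c$ is specified by at most $24L$ pairs (arc, value), so there are at most $(1+D\mu(n))^{24L}$ cuts. There are at most $(1+\nu(n))^L$ choices for the set $X\cup Y$, which determines $X$, $Y$ and the exceptional nodes, and $2^{L+1}$ choices for $(\sigma_0,\dots,\sigma_L)$. Fix these data, subject to \eqref{eq:budget}. The sphere nodes outside $X$ have one possibility each, the exceptional nodes at most $C^{2L}$ together, and the regular torus nodes at most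
\[
2^{\,n\sum_{i\notin S}\varphi(i)}\beta^{\,n\sum_{i\in S}\varphi(i)}=2^{\Lambda n}\kappa^{\,n\sum_{i\in S}\varphi(i)}\le2^{\Lambda n}\kappa^{\varphi(j)n},
\]
by \eqref{eq:budget} and $\kappa\ge1$. Therefore $a_{m+j}\le p(n)\,2^{\Lambda n}\kappa^{\varphi(j)n}$ with
\[
p(n)=2^{L+1}C^{2L}\,(1+\nu(n))^{L}\,(1+D\mu(n))^{24L},
\]
a polynomial in $n$ depending only on $L$ and $\varphi$. This completes the proof of Theorem~\ref{thm:main}, and with it of Theorems~\ref{thm:answer}, \ref{thm:consecutive} and~\ref{thm:pattern}. \qed

\begin{remark}
Superadditivity and monotonicity of $\varphi$ enter only in \eqref{eq:budget}, and a condition of this kind is needed for the graphs $G_n$. If $i\ne k$ and $i+k\le L$, giving the sign $-$ to $B_i$ and $B_k$ costs $i+k$ handles, and Proposition~\ref{prop:glue} yields $a_{m+i+k}\ge2^{\Lambda n}\kappa^{(\varphi(i)+\varphi(k))n}$. If $\varphi(i+k)<\varphi(i)+\varphi(k)$, this exceeds the upper bound of Theorem~\ref{thm:main} for large $n$.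
\end{remark}

\section{Nonorientable surfaces}\label{sec:nonor}

\begin{proof}[Proof of Proposition~\ref{prop:nonor}]
We reuse the gluing of Proposition~\ref{prop:glue} with one deliberate mismatch of signs, absorbed by a loss of orientability instead of a handle. Since $\varphi(L)>0$, there is a torus node $v^*$. Let $c\equiv1$. Torus nodes are tails of their arcs, so $G_{v}^c=P_v$ for each of them. Take triangular systems of the graphs $G_v^c$ in which all caps have sign $+$, except that for $v^*$ we take a system $\mathcal M$ counted by $N(+,+,-)$. Forget the orientations. We have a disjoint union of triangulated spheres and tori in which every cap bounds a face.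

For each arc in turn, remove the interiors of its two caps, which are vertex-disjoint triangles, and glue in the annulus formed by the six side triangles of collar $1$. Each step turns a closed surface into a closed surface and keeps the other caps as faces. The final surface $S$ is closed, it contains $G_n$ with all faces bounded by $3$-cycles, and it is connected because $G_n$ is. Its faces are the side triangles of all collars and the faces of the parts that are not ports. These have pairwise distinct vertex sets: a side triangle contains cross edges of exactly one collar, the six side triangles of a collar are distinct, and the faces of a part contain no cross edge and are distinct by Lemma~\ref{lem:mirror}. So $S$ is simplicially triangulated with $1$-skeleton $G_n$.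

Suppose $S$ is orientable. An orientation gives a triangular system $\Pi$ of $G_n$ with these faces, of genus $m$ by Lemma~\ref{lem:excess}. Apply the upper-bound argument of Section~\ref{sec:Gn} with $j=0$. The cut is $c\equiv1$ and $X=Y=\emptyset$, and Step~2 gives $S=\emptyset$ for the set of reflected buses, so all sphere nodes have the same sign. Every arc has an end at a sphere node, so the three ports of $v^*$ have equal signs in $\Pi_{v^*}$. On the other hand, the faces of $\Pi_{v^*}$ are the three ports and the faces of $\Pi$ inside $P_{v^*}$, so they have the same vertex sets as the faces of $\mathcal M$. By Lemma~\ref{lem:mirror}, $\Pi_{v^*}$ is $\mathcal M$ or its mirror, with port signs $(+,+,-)$ or $(-,-,+)$. Since a port has only one sign, this is a contradiction, and the surface is nonorientable.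
\end{proof}

\begin{thebibliography}{1}
\bibitem{Mohar} Bojan Mohar, \emph{Strong log-convexity of genus sequences}, arXiv:2405.10854 (2024).
\end{thebibliography}
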